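# Lower tails for triangle counts in $G(n,c/\sqrt n)$

Fix $c>0$, put $p=c/\sqrt n$, and let $X$ be the number of triangles in the Erdős–Rényi graph $G(n,p)$, in which each of the $\binom n2$ edges is present independently with probability $p$. Write $\mathbb P_p$ for its law. Then $\mathbb EX=\binom n3p^3$ is asymptotically $\frac{c^3}6n^{3/2}$. How unlikely is it that $X$ is at most a fraction $\eta<1$ of its mean? At this density the expected number of edges is also of order $n^{3/2}$, and an edge lies in about $c^2$ triangles on average. So removing a constant fraction of the edges, and destroying triangles "directly", are two strategies whose costs live on the same scale $e^{-\Theta(n^{3/2})}$, and they compete. The question is whether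
$$\lim_{n\to\infty}\frac1{n^{3/2}}\log\mathbb P_{c/\sqrt n}(X\le\eta\,\mathbb EX)$$
exists for all $c>0$ and all $\eta\in[0,1)$. It comes from the paper of Matthew Jenssen, Will Perkins, Aditya Potukuchi and Michael Simkin, "Lower tails for triangles inside the critical window", arXiv:2411.18563 (2024); the $\liminf$ of this sequence is the lower-tail rate function $\varphi_\eta(c)$, and we ask whether it is a limit. The answer is yes, and the limit is given by a variational formula. Throughout, "for $n$ large" means for $n\ge n_0$, where $n_0$ depends only on the parameters that have been fixed.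

## 1. Frozen cherries closed by one random layer

We begin with a case in which two of the three sides of every triangle are not random. Let $U,V,Z\subset[n]$ be disjoint. Fix all edges between $Z$ and $U\cup V$ once and for all, and let only the pairs $e=(u,v)\in U\times V$ be random: $A_e\in\{0,1\}$ are independent with $\mathbb P(A_e=1)=p$. Let $k_e$ be the number of common neighbors of $u$ and $v$ in $Z$; this is a fixed number, the *codegree*. The number of triangles is a weighted sum of independent variables,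
$$X=\sum_{e\in U\times V}A_ek_e .$$
Put $f_n(\beta)=n^{-2}\sum_{e\in U\times V}e^{-\beta k_e}$. We assume that the codegrees look Poisson: for some $\varpi,\Gamma>0$,
$$f_n(\beta)\to f(\beta):=\varpi\, e^{-(1-e^{-\beta})\Gamma}\qquad\text{for every }\beta\ge0 .$$
This is what one gets from typical frozen layers. Suppose the frozen edges were drawn independently with probability $w/\sqrt n$, with $|Z|=\zeta n$ and $|U||V|=\varpi n^2$. Then $k_e$ is binomial with parameters $\zeta n$ and $w^2/n$, so $\mathbb Ef_n(\beta)=\varpi(1-(1-e^{-\beta})w^2/n)^{\zeta n}\to\varpi e^{-(1-e^{-\beta})\zeta w^2}$. Moreover $e^{-\beta k_e}$ and $e^{-\beta k_{e'}}$ are independent unless $e,e'$ share a vertex, so $\operatorname{Var}f_n(\beta)=O(n^{-4}n^3)\to0$. Hence $f_n(\beta)\to f(\beta)$ in probability with $\Gamma=\zeta w^2$.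

We use two general facts. Write $D(\nu\|\mu)$ for relative entropy and $h_1(r)=r\log r-r+1$, with $h_1(0)=1$. First, if $p\le\frac12$, $r\ge0$ and $pr\le1$, then
$$D(\mathrm{Ber}(pr)\|\mathrm{Ber}(p))\le p\,h_1(r)+2p^2(1-r)^2.\tag{1}$$
Indeed the left side is $pr\log r+(1-pr)\log\frac{1-pr}{1-p}$. By $\log s\le s-1$ the last term is at most $(1-pr)\frac{p(1-r)}{1-p}=p(1-r)+\frac{p^2(1-r)^2}{1-p}$. Second, for every event $\mathcal A$ with $\mathbb P(\mathcal A)>0$,
$$\nu(\mathcal A)\log\frac1{\mathbb P(\mathcal A)}\le D(\nu\|\mathbb P)+\log2.\tag{2}$$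
Indeed, with $a=\nu(\mathcal A)$ and $b=\mathbb P(\mathcal A)$, the data processing inequality gives $D(\nu\|\mathbb P)\ge a\log\frac ab+(1-a)\log\frac{1-a}{1-b}\ge a\log\frac1b+a\log a+(1-a)\log(1-a)$, and the last two terms sum to at least $-\log2$.

**Proposition F (frozen layers).** Let $0<y<c\varpi\Gamma$, and let $\beta>0$ be the unique solution of $-cf'(\beta)=c\varpi\Gamma e^{-\beta-(1-e^{-\beta})\Gamma}=y$. Then
$$\lim_{n\to\infty}n^{-3/2}\log\mathbb P(X\le yn^{3/2})=-\big[c\,(f(0)-f(\beta))-\beta y\big].$$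

The solution is unique because $-f'$ decreases strictly and continuously from $\varpi\Gamma$ to $0$.

**Step 1: upper bound, by an exponential moment.** By Markov's inequality and independence,
$$\mathbb P(X\le yn^{3/2})\le e^{\beta yn^{3/2}}\prod_e\big(1+p(e^{-\beta k_e}-1)\big)\le\exp\big(n^{3/2}[\beta y-c(f_n(0)-f_n(\beta))]\big),$$
since $pn^2=cn^{3/2}$. Let $n\to\infty$.

**Step 2: lower bound, by tilting.** Take $\beta'>\beta$ and let $\nu$ be the law under which the $A_e$ are independent with probabilities $pr_e$, where $r_e=e^{-\beta'k_e}$. The mean of $X$ under $\nu$ is $p\sum_ek_ee^{-\beta'k_e}=-cn^{3/2}f_n'(\beta')$. The functions $f_n$ are convex and converge pointwise to the differentiable function $f$. The derivative $f_n'(\beta')$ lies between the difference quotients of $f_n$ over $[\beta'-h,\beta']$ and $[\beta',\beta'+h]$; letting $n\to\infty$ and then $h\to0$ shows $f_n'(\beta')\to f'(\beta')$. So the mean is $n^{3/2}(-cf'(\beta')+o(1))$, and $-cf'(\beta')<y$. The variance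 is at most $p\sum_ek_e^2e^{-\beta'k_e}=O(n^{3/2})$, because $k^2e^{-\beta'k}$ is bounded. By Chebyshev, $\nu(X\le yn^{3/2})\to1$. By (1),
$$D(\nu\|\mathbb P)\le p\sum_e(-\beta'k_er_e-r_e+1)+2p^2n^2=n^{3/2}\big[c\beta'f_n'(\beta')-cf_n(\beta')+cf_n(0)\big]+O(n).$$
Now (2) gives $\liminf n^{-3/2}\log\mathbb P(X\le yn^{3/2})\ge-[c(f(0)-f(\beta'))+c\beta'f'(\beta')]$. As $\beta'\downarrow\beta$ the bracket tends to $c(f(0)-f(\beta))-\beta y$. $\square$

It pays to rewrite this rate. Put
$$h_c(w)=w\log(w/c)-w+c\ \ (w\ge0,\ h_c(0)=c),\qquad J_y(\tau)=\sup_{\beta\ge0}\big[(1-e^{-\beta})\tau-\beta y\big].$$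
Both are Poisson rates. The cost of giving an edge probability $w/\sqrt n$ instead of $c/\sqrt n$ is about $n^{-1/2}h_c(w)$, and $J_y(\tau)$ is the exponential rate at which a Poisson variable with mean $\tau N$ falls below $yN$. With $\gamma=1-e^{-\beta}$ and $w=ce^{-\gamma\Gamma}$, the tilt by $\beta$ has edge density about $w/\sqrt n$ on $U\times V$, because $p\sum_ee^{-\beta k_e}=n^{3/2}cf_n(\beta)$ and $cf(\beta)=\varpi w$. The condition on $\beta$ reads $e^{-\beta}\varpi w\Gamma=y$. Since $\log(w/c)=-\gamma\Gamma$,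
$$c(f(0)-f(\beta))-\beta y=\varpi(c-w)-\beta y=\varpi h_c(w)+\gamma\varpi w\Gamma-\beta y=\inf_{w'\ge0}\big[\varpi h_c(w')+J_y(\varpi w'\Gamma)\big].\tag{3}$$
For the last equality: for every $w'$, $J_y(\varpi w'\Gamma)\ge\gamma\varpi w'\Gamma-\beta y$, and the convex function $\varpi h_c(w')+\gamma\varpi\Gamma w'$ is minimized at $w'=w$; at $w'=w$ the supremum in $J_y(\varpi w\Gamma)$ is attained at our $\beta$, because $e^{-\beta}\varpi w\Gamma=y$. So the rate is: choose a new density $w$, pay for it, and pay a Poisson price for having fewer triangles than the density $w$ suggests.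

What changes when all three layers are random? First, the densities of the other two layers can be changed as well, at the same scale of cost, and not uniformly; the number $w$ becomes a function of two variables. Second, and this is the serious point, the average of $e^{-\beta k_e}$ was a hypothesis. Now it has to be proved, and an exceptional event may be discarded only if its probability is at most $e^{-Kn^{3/2}}$ with $K$ as large as we please. Laws of large numbers are useless here; the tail has to beat the very probability we are estimating.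

## 2. Kernels and the variational formula

**Definition.** A *kernel* is a bounded symmetric measurable function $W:[0,1]^2\to[0,\infty)$. Put
$$I_c(W)=\tfrac12\int h_c(W),\quad\tau(W)=\tfrac16\int W(x,y)W(y,z)W(z,x)\,dx\,dy\,dz,\quad \Psi(y)=\inf_W\big[I_c(W)+J_y(\tau(W))\big].\tag{4}$$

The kernel $W$ stands for graphs in which vertices $u,v$ are joined with probability about $W(u/n,v/n)/\sqrt n$. Having this profile costs $n^{3/2}I_c(W)$, and such a graph has about $\tau(W)n^{3/2}$ triangles. Computing the supremum (derivative $e^{-\beta}\tau-y$) gives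
$$J_y(\tau)=\begin{cases}\tau-y-y\log(\tau/y)&0<y<\tau,\\0&\tau\le y,\\\tau&y=0.\end{cases}$$
As a supremum of affine functions of $\tau$ with slopes in $[0,1]$, $J_y(\tau)$ is nondecreasing and $1$-Lipschitz in $\tau$; it is nonincreasing in $y$.

**Theorem 1.** For all $c>0$ and $\eta\in[0,1)$,
$$\lim_{n\to\infty}n^{-3/2}\log\mathbb P_{c/\sqrt n}(X\le\eta\,\mathbb EX)=-\Psi(\eta c^3/6).$$

**Theorem 2.** (a) Let $c\le2\sqrt{\ln2}$. For $\eta\in(0,1)$ let $(\beta,\gamma,d)$ solve $\gamma=1-e^{-\beta}$, $de^{\gamma d^2}=c$, $e^{-\beta}d^3=\eta c^3$ (a solution exists); for $\eta=0$ let $\gamma=1$, $de^{d^2}=c$, and read $\beta\eta=0$. Then the limit equals $-\big[\frac{c-d}2-\frac{\gamma d^3}3-\frac{\beta\eta c^3}6\big]$.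
(b) For $\eta=0$ and $c\ge\sqrt{4/3}\,e^{4/3}\approx4.38$ the limit is strictly larger than the value given by the formula in (a). Consequently, for $\eta=0$ the limit is not a real-analytic function of $c\in(0,\infty)$.

Let us test the formula by hand for $\eta=0$, where $J_0(\tau)=\tau$.

- $W\equiv0$ has $I_c=c/2$ and $\tau=0$. Directly: the empty graph has probability $(1-p)^{\binom n2}=e^{-(c/2+o(1))n^{3/2}}$.
- $W=c$ between the two halves of $[0,1]$ and $0$ inside each half has $\tau=0$ and $I_c=\frac12\cdot\frac12\cdot c=c/4$. Directly: no edge inside either half has probability $e^{-(c/4+o(1))n^{3/2}}$.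
- $W\equiv c$ has $I_c=0$ and $\tau=c^3/6$. Directly: by Harris' inequality $\mathbb P(X=0)\ge(1-p^3)^{\binom n3}=e^{-(c^3/6+o(1))n^{3/2}}$.
- $W\equiv w$ constant gives $\frac12h_c(w)+\frac16w^3$, with derivative $\frac12(\log(w/c)+w^2)$. The minimum is at $w=d$ with $de^{d^2}=c$, and its value is $\frac12(-d^3-d+c)+\frac{d^3}6=\frac{c-d}2-\frac{d^3}3$, as in Theorem 2(a).

In particular the first kernel gives, for all $y\ge0$ (because $J_y(0)=0$), $\Psi(y)\le c/2$.

## 3. Continuity of $\Psi$ and reduction to two inequalities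

The proof will treat thresholds $yn^{3/2}$ with $y>0$. This section shows that this suffices.

**Lemma 1.** $\Psi$ is continuous on $[0,\infty)$.

*Proof.* $\Psi$ is nonincreasing because $J_y$ is nonincreasing in $y$. Let $0\le y<y'$ and $0<\epsilon\le c/2$, and let $W$ satisfy $I_c(W)+J_{y'}(\tau(W))\le\Psi(y')+\epsilon\le c$. Taking $\beta=1$ in $J_{y'}$ gives $(1-1/e)\tau(W)-y'\le c$, so $\tau(W)\le\tau_{\max}:=2(c+y')$. For fixed $\tau$ the function $y\mapsto J_y(\tau)$ is continuous on $[0,\infty)$, with derivative $-\log^+(\tau/y)$ for $y>0$. So $J_y(\tau(W))-J_{y'}(\tau(W))\le\int_y^{y'}\log^+(\tau_{\max}/s)\,ds$. Hence $\Psi(y)\le\Psi(y')+\epsilon+\int_y^{y'}\log^+(\tau_{\max}/s)\,ds$, and with $\epsilon\to0$,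
$$0\le\Psi(y)-\Psi(y')\le\int_y^{y'}\log^+\frac{2(c+y')}s\,ds .$$
The right side tends to $0$ as $y'-y\to0$ with $y'$ bounded, since $\log(1/s)$ is integrable at $0$. $\square$

**Lemma 2.** For $0<y\le c$ and $n$ large, $\mathbb P_p(X\le yn^{3/2})\le n^2(ec/y)^{yn^{3/2}}\,\mathbb P_p(X=0)$.

*Proof.* From a graph $G$ with $X(G)\le yn^{3/2}$ delete, by a fixed rule, one edge of each triangle: $k\le yn^{3/2}$ edges in all. The result $G'$ is triangle-free and $\mathbb P_p(G)=(\frac p{1-p})^k\mathbb P_p(G')$. Each $G'$ arises from at most $\binom{\binom n2}k$ graphs $G$ with $k$ deleted edges. For $n$ large $\binom n2\frac p{1-p}\le cn^{3/2}$, so $\binom{\binom n2}k(\frac p{1-p})^k\le(ecn^{3/2}/k)^k$, read as $1$ for $k=0$. The logarithm of this bound has derivative $\log(cn^{3/2}/k)\ge0$ in $k\le cn^{3/2}$, so for $k\le yn^{3/2}$ it is at most $(ec/y)^{yn^{3/2}}$. Sum over the relevant $k$, of which there are at most $\binom n2+1\le n^2$. $\square$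

**Proposition U.** For $y>0$, $\limsup n^{-3/2}\log\mathbb P_p(X\le yn^{3/2})\le-\Psi(y)$.

**Proposition L.** For $y>0$, $\liminf n^{-3/2}\log\mathbb P_p(X\le yn^{3/2})\ge-\Psi(y)$.

**Propositions U and L imply Theorem 1.** Let $y=\eta c^3/6$. If $\eta>0$, then $n^{-3/2}\eta\,\mathbb EX\to y$, so for small $\epsilon>0$ and $n$ large
$$\mathbb P(X\le(y-\epsilon)n^{3/2})\le\mathbb P(X\le\eta\,\mathbb EX)\le\mathbb P(X\le(y+\epsilon)n^{3/2});$$
apply the propositions and let $\epsilon\to0$, using Lemma 1. If $\eta=0$, let $y'\in(0,c]$. From $\mathbb P(X=0)\le\mathbb P(X\le y'n^{3/2})$ the $\limsup$ is at most $-\Psi(y')$. From Lemma 2 the $\liminf$ is at least $-\Psi(y')-y'\log(ec/y')$. Let $y'\to0$ and use Lemma 1. $\square$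

By Lemma 1, the limit is also continuous in $\eta$. It remains to prove U and L, and then Theorem 2.

## 4. Cut norm, and a projective obstruction to counting codegrees

To speak of the profile of a graph we need a distance between the sparse matrix $\sqrt nA$ and a bounded function.

**Definition.** For a real matrix $D$ indexed by $U\times V$ let
$$\|D\|_\square=\max_{S\subset U,\,S'\subset V}\Big|\sum_{S\times S'}D\Big|,\qquad\|D\|_1=\sum_{U\times V}|D|,$$
and let $\circ$ denote the entrywise product.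

For $D=\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$ we have $\|D\|_1=4$ but $\|D\|_\square=1$: cancellation counts. For a random bipartite graph with edge probability $c/\sqrt n$ on $U\times V$, the $\ell_1$ distance of $\sqrt nA$ from the constant $c$ is never small, since almost all entries of $A$ are $0$. But by Bernstein's inequality (variance at most $cn^{3/2}$) each sum $\sum_{S\times S'}(A-p)$ exceeds $(8c)^{1/2}n^{5/4}$ in absolute value with probability at most $2e^{-2n}$ for $n$ large. There are at most $4^n$ pairs $(S,S')$, so with probability tending to $1$ the cut norm of $\sqrt nA-c$ is $O(n^{7/4})=o(n^2)$.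

We use five facts. Restricting $D$ to a subrectangle does not increase $\|D\|_\square$. Also $\|D\|_\square\le\|D\|_1$. If $a,b$ have values in $[0,B]$, then
$$\Big|\sum D(u,v)a_ub_v\Big|\le B^2\|D\|_\square,\tag{5}$$
because a bilinear function is extreme at vertices of the cube, where $a_u,b_v\in\{0,B\}$. If $a,b$ have values in $[-1,1]$, splitting both into positive and negative parts gives
$$\Big|\sum D(u,v)a_ub_v\Big|\le4\|D\|_\square.\tag{6}$$
Finally, splitting the columns by the sign of the inner sum,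
$$\sum_z\Big|\sum_{u\in S}D(u,z)\Big|\le2\|D\|_\square.\tag{7}$$

A sensible plan for the general case is now as follows. Partition the vertices so that the graph is close in cut norm to a block-constant profile $g$ (a weak regularity lemma does this). Then show deterministically, by a counting lemma, that the average of $e^{-\beta k_{uv}}$ over blocks is the one predicted by $g$, namely that of $q(u,v)=\exp(-\frac{1-e^{-\beta}}n\sum_zg(u,z)g(v,z))$. Then run Section 1. The middle step is false.

**Example (affine plane).** Let $\ell$ be a prime, let $U$ and $V$ be disjoint copies of the point set $\mathbb F_\ell^2$, and let $Z$ be the set of the $\ell^2+\ell$ lines; $n=3\ell^2+\ell$. Join a line to its points, in both copies. Each line has $\ell$ points, each point is on $\ell+1$ lines, and two distinct points are on exactly one common line. For $S\subset U$ let $d_S(z)=|S\cap z|$. Then $\sum_zd_S(z)=(\ell+1)|S|$ and $\sum_zd_S(z)^2=(\ell+1)|S|+|S|(|S|-1)=\ell|S|+|S|^2$, so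
$$\sum_z\Big(d_S(z)-\frac{|S|}\ell\Big)^2=\ell|S|+|S|^2-\frac{2(\ell+1)}\ell|S|^2+\frac{\ell+1}\ell|S|^2=\ell|S|-\frac{|S|^2}\ell\le\ell^3 .$$
By Cauchy–Schwarz, for $S'\subset Z$, $\sqrt n\,\big|\sum_{z\in S'}(d_S(z)-|S|/\ell)\big|\le2\ell\cdot(2\ell^2)^{1/2}\ell^{3/2}=O(n^{7/4})$. So both layers are within $o(n^2)$ in cut norm of the constant profile $g\equiv\sqrt n/\ell\in[0,2]$. This profile predicts $\frac1n\sum_zg^2=\frac{\ell^2+\ell}{\ell^2}\to1$, hence $q\to e^{-(1-e^{-\beta})}$. But all codegrees $k_{uv}$ with $u\ne v$ as points are exactly $1$, so the average of $e^{-\beta k_{uv}}$ tends to $e^{-\beta}$, and $e^{-\beta}<e^{-(1-e^{-\beta})}$ for $\beta>0$.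

So two graphs with the same profile in cut norm, and with all degrees of order $\sqrt n$, can have different exponential codegree averages, and randomness must enter. Look at the plane one line at a time: once a pair $(u,v)$ is covered by a line, all later lines avoid it. The new neighborhoods are correlated with the matrix of codegrees formed by the earlier ones. In the random graph the neighborhoods $x_z,y_z$ of a new vertex $z$ in $U$ and $V$ are independent of the past. Hence, if $D$ is a past-dependent matrix with small cut norm, $x_z^TDy_z$ should be small compared with its trivial bound of order $n$. If the exponential moment of $n^{-1/2}|x_z^TDy_z|$ is only $e^{\kappa\sqrt n}$ with small $\kappa$, then over the at most $n$ vertices $z$ we lose only $e^{\kappa n^{3/2}}$. This is exactly the right scale, and it is the next lemma.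

## 5. Exponential moments of sparse bilinear forms

In this section and the next, $U,V,Z\subset[n]$ are disjoint, and $x_z\in\{0,1\}^U$, $y_z\in\{0,1\}^V$ $(z\in Z)$ have mutually independent entries, each equal to $1$ with probability at most $p=c/\sqrt n$. $|x|$ is the number of ones. Given $B_1$, call $z$ *good* if $|x_z|,|y_z|\le B_1\sqrt n$, and *bad* otherwise.

**Lemma 3.** Given $c,\lambda,B_1,\kappa>0$ there are $\rho>0$ and $n_0$ such that for $n\ge n_0$, every $D\in[-1,1]^{U\times V}$ with $\|D\|_\square\le\rho n^2$, and $x=x_z$, $y=y_z$: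
$$\mathbb E\big[e^{\lambda n^{-1/2}|x^TDy|}\mathbf 1\{|x|,|y|\le B_1\sqrt n\}\big]\le e^{\kappa\sqrt n}.$$

**Step 1: integrate out $y$.** The aim is a bound that involves only a quadratic form in $x$. Fix $x$ with $|x|\le B_1\sqrt n$ and let $v=n^{-1/2}D^Tx\in[-B_1,B_1]^V$. Using $1+s\le e^s$ and $e^s-1\le se^s$,
$$\mathbb E_ye^{\pm\lambda v\cdot y}\le\exp\Big(p\sum_j(e^{\lambda|v_j|}-1)\Big)\le\exp\big(p\lambda e^{\lambda B_1}\|v\|_1\big).$$
Let $E=DD^T/n$, so $|E_{ij}|\le1$, and let $|E|$ be its entrywise absolute value. By Cauchy–Schwarz $\|v\|_1\le\sqrt n\|v\|_2=\|D^Tx\|_2$, so $p\|v\|_1\le p(n\,x^TEx)^{1/2}\le c(x^T|E|x)^{1/2}$. With $C=c\lambda e^{\lambda B_1}$,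
$$\mathbb E_ye^{\lambda n^{-1/2}|x^TDy|}\le2\exp\big(C(x^T|E|x)^{1/2}\big),\qquad x^T|E|x\le|x|^2\le B_1^2n .$$

**Step 2: what is left to prove.** Put $\Lambda=CB_1+1$ and $\kappa_1=\kappa/(2C)$. It suffices to show for $n$ large
$$\mathbb P\big(x^T|E|x>\kappa_1^2n,\ |x|\le B_1\sqrt n\big)\le e^{-\Lambda\sqrt n},\tag{8}$$
because then the expectation in the lemma is at most $2e^{\kappa\sqrt n/2}+2e^{CB_1\sqrt n-\Lambda\sqrt n}\le e^{\kappa\sqrt n}$ for $n$ large.

**Step 3: small cut norm makes $|E|$ small on average.** We have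
$$\sum_{i,i'}E_{ii'}^2=n^{-2}\sum_{i',j'}D_{i'j'}\sum_{i,j}D_{ij}D_{ij'}D_{i'j}\le n^{-2}\cdot n^2\cdot4\rho n^2=4\rho n^2,$$
where for fixed $i',j'$ the inner sum is bounded by (6) with $a_i=D_{ij'}$, $b_j=D_{i'j}$. By Cauchy–Schwarz $\sum|E_{ii'}|\le2\rho^{1/2}n^2$. So the set $I_0=\{i:\sum_j|E_{ij}|>\rho^{1/4}n\}$ has at most $2\rho^{1/4}n$ elements.

**Step 4: Chernoff bounds at the scale $\sqrt n$.** Let $\kappa_2=\kappa_1^2/(3B_1)$ and $s_i=\sum_{j\ne i}|E_{ij}|x_j$. For $\mu>0$ use $e^{\mu a}-1\le ae^\mu$ on $[0,1]$ (convexity gives $a(e^\mu-1)$). For $i\notin I_0$,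
$$\mathbb P(s_i>\kappa_2\sqrt n)\le e^{-\mu\kappa_2\sqrt n}\exp\Big(p\sum_j(e^{\mu|E_{ij}|}-1)\Big)\le\exp\big(\sqrt n(-\mu\kappa_2+ce^\mu\rho^{1/4})\big),$$
and likewise $\mathbb P(\sum_{i\in I_0}x_i>\kappa_2\sqrt n)\le\exp(\sqrt n(-\mu\kappa_2+2ce^\mu\rho^{1/4}))$. Choose $\mu=(\Lambda+2)/\kappa_2$ and then $\rho$ with $2ce^\mu\rho^{1/4}\le1$. Each of these at most $n+1$ events has probability at most $e^{-(\Lambda+1)\sqrt n}$, so for $n$ large none occurs, outside an event of probability at most $e^{-\Lambda\sqrt n}$. If none occurs and $|x|\le B_1\sqrt n$, then, since $x_i^2=x_i$ and $s_i\le|x|\le B_1\sqrt n$ for $i\in I_0$,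
$$x^T|E|x=\sum_ix_i(|E_{ii}|+s_i)\le B_1\sqrt n+B_1\sqrt n\cdot\kappa_2\sqrt n+\kappa_2\sqrt n\cdot B_1\sqrt n\le3B_1\kappa_2n=\kappa_1^2n$$
for $n$ large. This proves (8), and with it Lemma 3. $\square$

**Lemma 4.** Given $c,B_1,K,\epsilon'>0$ there are $\rho>0,n_0$ such that the following holds for $n\ge n_0$. If $Z$ is ordered and $D_z\in[-1,1]^{U\times V}$ is a function of $(x_{z'},y_{z'})_{z'<z}$ with $\|D_z\|_\square\le\rho n^2$ always (some $D_z$ may be $0$), then
$$\mathbb P\Big(\sum_{z\text{ good}}|x_z^TD_zy_z|>\epsilon'n^2\Big)\le e^{-Kn^{3/2}}.$$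

*Proof.* Apply Lemma 3 with $\lambda=(K+2)/\epsilon'$ and $\kappa=1$. Conditionally on the past, $D_z$ is fixed and $x_z,y_z$ are independent of it, so the conditional expectation of $\exp(\lambda n^{-1/2}|x_z^TD_zy_z|\mathbf1_{z\text{ good}})$ is at most $1+e^{\sqrt n}\le2e^{\sqrt n}$. Multiply over the at most $n$ indices, by iterated conditioning. Markov's inequality gives the bound $\exp(-\lambda\epsilon'n^{3/2}+n^{3/2}+n\log2)\le e^{-Kn^{3/2}}$ for $n$ large. $\square$

## 6. Self-averaging of codegrees outside events of probability $e^{-Kn^{3/2}}$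

**Lemma 5.** Let $c,B,K,\epsilon,\beta,B_0>0$ and $\gamma=1-e^{-\beta}$. There are $B_1\ge B_0$, $\delta>0$, $n_0$ such that for $n\ge n_0$ and all $U,V,Z,(x_z,y_z)$ as above, with probability at least $1-e^{-Kn^{3/2}}$ the following holds. For every $g:(U\cup V)\times Z\to[0,B]$ with
$$\big\|(\sqrt n\,x_z(u)-g(u,z))_{U\times Z}\big\|_\square\le\delta n^2,\qquad\big\|(\sqrt n\,y_z(v)-g(v,z))_{V\times Z}\big\|_\square\le\delta n^2\tag{9}$$
we have $\|Q^\circ-q\|_\square\le\epsilon n^2$, where
$$Q^\circ(u,v)=\exp\Big(-\beta\sum_{z\text{ good}}x_z(u)y_z(v)\Big),\qquad q(u,v)=\exp\Big(-\frac\gamma n\sum_{z\in Z}g(u,z)g(v,z)\Big).$$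

The function $g$ comes after the event: on one event of overwhelming probability, closeness in cut norm does imply the codegree prediction, for all $g$ at once. We split $Z$ into many batches. Inside a batch almost no pair $(u,v)$ is hit twice, so the factor $(1-\gamma)^{C}$ contributed by the batch is almost the linear expression $1-\gamma C$. The matrix built so far is replaced by a block average $F$; the error has small cut norm and Lemma 4 controls its interaction with the new batch. Against $F$, only block sums of $x_z,y_z$ matter, and these are governed by (9).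

**Step 1: constants.** Choose in this order: $\epsilon_1\le1$ with $\epsilon_1B^2\le\epsilon/8$; $B_1\ge\max(B_0,2c+(K+4)/\epsilon_1)$; $\epsilon_2=\epsilon_3=\epsilon e^{-2B^2}/8$; $\rho_1$ the $\rho$ of Lemma 4 for $(B_1,K+2,\epsilon_2)$; an integer $t\ge\max(2B_1^2/\rho_1,4B^2,32B^4/\epsilon)$; $\rho_2\le1$ at most the $\rho$ of Lemma 4 for $(B_1,K+2,\epsilon_3/t)$ and with $2B^2\rho_2\le\epsilon e^{-2B^2}/8$; $m_0=4^{1/\rho_2^2}$; and $\delta$ with $2tm_0(B+B_1)\delta\le\epsilon e^{-2B^2}/8$.

**Step 2: batches.** Order $Z$ and split it into consecutive, possibly empty, batches $Z_1,\dots,Z_t$ of size at most $n/t+1\le2n/t$. Put $x_z^\circ=x_z\mathbf1_{z\text{ good}}$, $y_z^\circ=y_z\mathbf1_{z\text{ good}}$ and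
$$C_a(u,v)=\sum_{z\in Z_a}x_z^\circ(u)y_z^\circ(v),\qquad Q_0=1,\qquad Q_a=Q_{a-1}\circ(1-\gamma)^{C_a}.$$
Since $1-\gamma=e^{-\beta}$, $Q_t=Q^\circ$.

**Step 3: block averages (weak regularity of Frieze and Kannan).** For $Q\in[0,1]^{U\times V}$ there are partitions of $U$ and of $V$ into at most $2^{1/\rho_2^2}$ parts such that the block average $F$ of $Q$ has $\|Q-F\|_\square\le\rho_2n^2$. Start from the trivial partitions. If $S,S'$ violate the bound, refine the partition of $U$ by $S$ and that of $V$ by $S'$, and let $F'$ be the new average. As $S\times S'$ is a union of new blocks, $\langle F'-F,\mathbf1_{S\times S'}\rangle=\langle Q-F,\mathbf1_{S\times S'}\rangle$. Cauchy–Schwarz and orthogonality give $\|F'\|_2^2-\|F\|_2^2=\|F'-F\|_2^2>\rho_2^2n^2$. Since $\|\cdot\|_2^2\le n^2$ for all these averages, at most $1/\rho_2^2$ refinements occur. Let $F_{a-1}$ be such an average of $Q_{a-1}$, chosen by a fixed deterministic rule; it has at most $m_0$ blocks. Put $D_{a-1}=Q_{a-1}-F_{a-1}\in[-1,1]^{U\times V}$.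 Both are functions of the batches before $Z_a$, and $\|D_{a-1}\|_\square\le\rho_2n^2$.

**Step 4: three events, none of which mentions $g$.**

(E1) *The number of bad $z$ is at most $\epsilon_1n$.* We have $\mathbb P(|x_z|>B_1\sqrt n)\le e^{-B_1\sqrt n}\mathbb Ee^{|x_z|}\le e^{-B_1\sqrt n+(e-1)c\sqrt n}$, and the same for $y_z$, so $z$ is bad with probability at most $2e^{-(B_1-2c)\sqrt n}$, independently for different $z$. A union over the sets of $\lceil\epsilon_1n\rceil$ indices shows that (E1) fails with probability at most $4^ne^{-\epsilon_1(B_1-2c)n^{3/2}}\le e^{-(K+3)n^{3/2}}$ for $n$ large.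

(E2) *$\sum_a\sum_{u,v}(C_a-1)_+\le\epsilon_2n^2$.* Discarding the first hit of each pair $(u,v)$ in a batch, $(C_a-1)_+(u,v)=\sum_{z\in Z_a}x_z^\circ(u)y_z^\circ(v)D_z^1(u,v)$, where $D_z^1(u,v)=1$ if $x_{z'}^\circ(u)y_{z'}^\circ(v)=1$ for some $z'\in Z_a$, $z'<z$, and $D^1_z(u,v)=0$ otherwise. This matrix is a function of the past, and $\|D_z^1\|_\square\le\|D_z^1\|_1\le|Z_a|B_1^2n\le\frac{2B_1^2}tn^2\le\rho_1n^2$. By Lemma 4, (E2) fails with probability at most $e^{-(K+2)n^{3/2}}$.

(E3) *For all $a$, $S\subset U$, $S'\subset V$: $\big|\sum_{z\in Z_a}x_z^{\circ T}(D_{a-1}\circ\mathbf1_{S\times S'})y_z^\circ\big|\le\frac{\epsilon_3}tn^2$.* For fixed $a,S,S'$ apply Lemma 4 with $D_z=D_{a-1}\circ\mathbf1_{S\times S'}$ for $z\in Z_a$ and $D_z=0$ otherwise: a function of the past with cut norm at most $\rho_2n^2$. A union over at most $t4^n$ choices gives failure probability at most $t4^ne^{-(K+2)n^{3/2}}$.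

For $n$ large all three hold with probability at least $1-e^{-Kn^{3/2}}$. Assume them from now on, and let $g$ satisfy (9). The rest is deterministic.

**Step 5: one batch.** Let $Z_a^\circ$ be the set of good elements of $Z_a$ and
$$\Gamma_a(u,v)=\frac1n\sum_{z\in Z_a^\circ}g(u,z)g(v,z)\in[0,2B^2/t].$$
The aim is $Q_a\approx Q_{a-1}\circ(1-\gamma\Gamma_a)$ in cut norm. For integers $C\ge0$ we have $0\le(1-\gamma)^C-1+\gamma C\le(C-1)_+$: the expressions vanish at $C=0,1$, and the increment of the middle one from $C$ to $C+1$ is $\gamma-\gamma(1-\gamma)^C\in[0,1]$. As $0\le Q_{a-1}\le1$,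
$$\|Q_a-Q_{a-1}\circ(1-\gamma C_a)\|_1\le e_a:=\sum_{u,v}(C_a-1)_+ .$$
Next we compare $Q_{a-1}\circ C_a$ with $Q_{a-1}\circ\Gamma_a$ on a rectangle $S\times S'$. Write $F_{a-1}=\sum_{i,j}f_{ij}\mathbf1_{S_i\times T_j}$ with at most $m_0$ blocks and $f_{ij}\in[0,1]$, and $x_z(S)=\sum_{u\in S}x_z(u)$. By (E3), up to an error $\frac{\epsilon_3}tn^2$,
$$\sum_{S\times S'}Q_{a-1}\circ C_a\quad\text{equals}\quad\sum_{i,j}f_{ij}\sum_{z\in Z_a^\circ}x_z(S\cap S_i)\,y_z(S'\cap T_j).$$
For fixed $i,j$ put $X_z=\sqrt nx_z(S\cap S_i)\le B_1n$, $Y_z=\sqrt ny_z(S'\cap T_j)\le B_1n$ (as $z$ is good), $G_z=\sum_{u\in S\cap S_i}g(u,z)\le Bn$ and $G_z'=\sum_{v\in S'\cap T_j}g(v,z)\le Bn$. Then $XY-GG'=(X-G)Y+G(Y-G')$, and (7) with (9) give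
$$\frac1n\sum_{z\in Z_a^\circ}|X_zY_z-G_zG_z'|\le\frac1n\sum_{z\in Z_a^\circ}\big(B_1n|X_z-G_z|+Bn|Y_z-G_z'|\big)\le2(B+B_1)\delta n^2 .$$
Since $x_z(S\cap S_i)y_z(S'\cap T_j)=X_zY_z/n$ and $\frac1n\sum_{z\in Z_a^\circ}G_zG_z'$ is the sum of $\Gamma_a$ over $(S\cap S_i)\times(S'\cap T_j)$, the sum $\sum_{S\times S'}Q_{a-1}\circ C_a$ differs from $\sum_{S\times S'}F_{a-1}\circ\Gamma_a$ by at most $(\frac{\epsilon_3}t+2m_0(B+B_1)\delta)n^2$. By (5), applied for each $z$, $|\sum_{S\times S'}D_{a-1}\circ\Gamma_a|\le\frac{|Z_a|}nB^2\|D_{a-1}\|_\square\le\frac{2B^2\rho_2}tn^2$, so we may replace $F_{a-1}$ by $Q_{a-1}$. Altogether, as $\gamma\le1$,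
$$\|Q_a-Q_{a-1}\circ(1-\gamma\Gamma_a)\|_\square\le e_a+\Big(\frac{\epsilon_3}t+2m_0(B+B_1)\delta+\frac{2B^2\rho_2}t\Big)n^2 .$$

**Step 6: all batches.** Let $q_0=1$ and $q_a=q_{a-1}\circ(1-\gamma\Gamma_a)$. For any $D$, (5) applied for each $z$ gives $\|D\circ(1-\gamma\Gamma_a)\|_\square\le(1+2B^2/t)\|D\|_\square$. So $\|Q_a-q_a\|_\square$ is at most $(1+2B^2/t)\|Q_{a-1}-q_{a-1}\|_\square$ plus the error of Step 5. Iterating, with $(1+2B^2/t)^t\le e^{2B^2}$ and $\sum_ae_a\le\epsilon_2n^2$,
$$\|Q^\circ-q_t\|_\square\le e^{2B^2}\big(\epsilon_2+\epsilon_3+2tm_0(B+B_1)\delta+2B^2\rho_2\big)n^2\le\frac\epsilon2n^2 .$$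

**Step 7: from the product to the exponential.** We have $\gamma\Gamma_a\le2B^2/t\le\frac12$, and $|\log(1-s)+s|\le s^2$ on $[0,\frac12]$. The function $e^{-s}$ is $1$-Lipschitz on $s\ge0$, so pointwise $|q_t-e^{-\gamma\sum_a\Gamma_a}|\le t(2B^2/t)^2=4B^4/t\le\epsilon/8$. By (E1), restoring the bad $z$ changes the exponent by at most $\epsilon_1B^2$, so $|e^{-\gamma\sum_a\Gamma_a}-q|\le\epsilon_1B^2\le\epsilon/8$. Summing over at most $n^2$ pairs and adding Step 6 gives $\|Q^\circ-q\|_\square\le\epsilon n^2$. $\square$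

## 7. Upper bound: layered exponential moments over regular partitions

We prove Proposition U. Fix $y>0$ and $\epsilon\in(0,1)$. The plan follows Step 1 of Section 1. Split the vertices into classes $U_1,\dots,U_T$ and charge each triangle to the edge joining its two highest classes. When that edge is revealed, the codegree is already known, so $\mathbb Ee^{-\beta X}$ can be estimated layer by layer. Lemma 5 tells us the codegree factors once the profile $g$ of the earlier layers is known. To know the profile we take a union bound over regular partitions and block counts; there are only $e^{O(n)}$ of these.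

Two points need care. A profile can be unbounded, while Lemma 5 wants $g$ bounded; we truncate, and this is harmless because deleting edges only increases $e^{-\beta k}$, and we need an upper bound. Also, the estimate is summed over the blocks of a partition with $M$ parts, so Lemma 5 is needed with accuracy of order $M^{-2}$, hence with $\delta$ depending on $M$; but regularity with that $\delta$ forces a finer partition. So we use a coarse partition for bookkeeping and a fine one for regularity, chosen so that their profiles nearly agree.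

**Step 1: parameters.** (i) There is a finite set $\mathcal B\subset(0,\infty)$ with
$$\max_{\beta\in\mathcal B}\big[(1-e^{-\beta})\tau-\beta y\big]\ge\min(J_y(\tau),c)-\epsilon\qquad\text{for all }\tau\ge0.\tag{10}$$
Indeed, $J_y(\tau)\ge(1-1/e)\tau-y$, so there is $\tau_1$ with $J_y(\tau_1)\ge c$. For $\tau\in[0,\tau_1]$ some $\beta_\tau>0$ has $(1-e^{-\beta_\tau})\tau-\beta_\tau y>J_y(\tau)-\epsilon$, since the bracket is continuous in $\beta$ and the supremum over $\beta>0$ equals that over $\beta\ge0$. Both sides are continuous in $\tau$, so the same $\beta_\tau$ works near $\tau$; take a finite subcover of $[0,\tau_1]$, with the point $\tau_1$ included. For $\tau\ge\tau_1$ the left side of (10) is nondecreasing in $\tau$ and at $\tau_1$ it is at least $c-\epsilon$.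

(ii) Let $T\ge3$ with $c/T\le\epsilon$; $K_2=4c+2$; $B\ge\max(1,c)$ with $cK_2/(2B)\le\epsilon$; $\kappa=\min(\epsilon,B)$; $\Theta=\max(1,\frac Bce^{B^2})$; $\epsilon_6,\sigma>0$ with $c\Theta(\epsilon_6+3B\sigma)\le\epsilon$; $\xi=\sigma^2/(4K_2)$.

(iii) Let $M_0=T$. Let $\delta_j$ be the minimum over $\beta\in\mathcal B$ of the $\delta$ of Lemma 5 with $2B$ in place of $B$, $K=c+1$, accuracy $\epsilon_6/M_j^2$, and $B_0=1$. Let $s_j=\lceil4K_2(c+1)/\delta_j^2\rceil$, $M_{j+1}=M_j4^{s_j+1}$, $L=\lceil(c+1)/\xi\rceil$ and $M_*=M_{L+1}$.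

**Step 2: block profiles and their entropy.** Split $[n]=U_1\cup\dots\cup U_T$ with sizes $\lfloor n/T\rfloor$ or $\lceil n/T\rceil$. Let $\mathcal C$ be the set of ordered *cross* pairs, those in different classes, and let $A$ be the adjacency matrix restricted to $\mathcal C$. "Partition" means a partition of $[n]$ refining $\{U_a\}$. For a partition $P$ let $g_P(u,v)=\sqrt n\,e_G(I,J)/(|I||J|)$ for a cross pair with $u\in I$, $v\in J$, $I,J\in P$, and $g_P=0$ off $\mathcal C$. (For $P=\{U_a\}$ these are the rescaled edge densities between classes.) Put $\mathrm{Ent}(P)=\frac12\sum_{\mathcal C}h_c(g_P)$.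

Chernoff's bound with $\theta=\log(a/p)$, that is $\mathbb P(\mathrm{Bin}(N,p)=Na)\le e^{-\theta Na}e^{Np(e^\theta-1)}$, gives
$$\mathbb P(\mathrm{Bin}(N,p)=Na)\le\exp\big(-N(a\log\tfrac ap-a+p)\big)=\exp\big(-n^{-1/2}Nh_c(\sqrt na)\big),$$
also for $a=0$. So given values of all cross-block counts of $P$ occur with probability at most $e^{-n^{-1/2}\mathrm{Ent}(P)}$. There are at most $M_*^n$ partitions with at most $M_*$ parts and at most $(n^2+1)^{M_*^2}$ count vectors for each. So for $n$ large, with probability at least $1-e^{-cn^{3/2}}$ the event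
$$\mathcal H:\qquad\mathrm{Ent}(P)\le(c+1)n^2\ \text{ for all partitions }P\text{ with at most }M_*\text{ parts}$$
holds. The tangent of $h_c$ at $ce$ gives $h_c(w)\ge w-c(e-1)$, so on $\mathcal H$ we have $\sum_{\mathcal C}g_P\le2(c+1)n^2+2cn^2=K_2n^2$ for all such $P$.

**Step 3: refinement increases entropy.** If $P'$ refines $P$, then $g_P$ is the block average of $g_{P'}$, so $\sum g_P=\sum g_{P'}$ and $\sum g_P\log(g_P/c)=\sum g_{P'}\log(g_P/c)$. Hence, on $\mathcal H$, by Pinsker's inequality for measures of equal total mass at most $K_2n^2$,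
$$\mathrm{Ent}(P')-\mathrm{Ent}(P)=\frac12\sum_{\mathcal C}g_{P'}\log\frac{g_{P'}}{g_P}\ge\frac{\|g_{P'}-g_P\|_1^2}{4K_2n^2}.\tag{11}$$

**Step 4: a coarse and a fine partition.** Assume $\mathcal H$. Given $P_j$ with at most $M_j$ parts, put $R_c=\{(u,v)\in\mathcal C:g_{P_j}\le B\}$, and for a refinement $P$ of $P_j$ put $R(P)=\{(u,v)\in R_c:g_P\le2B\}$. Start with $P=P_j$. While there are $S,S'\subset[n]$ with $|\sum_{S\times S'}\mathbf1_{R(P)}(\sqrt nA-g_P)|>\delta_jn^2$, replace $P$ by its common refinement $P'$ with $S$ and $S'$. Since $R(P)\cap(S\times S')$ is a union of cross blocks of $P'$, $\sqrt nA$ and $g_{P'}$ have the same sum over it. So $\|g_{P'}-g_P\|_1>\delta_jn^2$, and by (11) the entropy increases by more than $\delta_j^2n^2/(4K_2)$. Each step multiplies the number of parts by at most $4$, so $\mathcal H$ applies to all partitions of the first $s_j+1$ steps. As $0\le\mathrm{Ent}\le(c+1)n^2$, the process stops after at most $s_j$ steps, at a partition $P_{j+1}$ with at most $M_{j+1}$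 parts.

Start with $P_0=\{U_a\}$. The $L+1$ increments $\mathrm{Ent}(P_{j+1})-\mathrm{Ent}(P_j)$, $0\le j\le L$, sum to at most $(c+1)n^2$, so one of them is at most $\xi n^2$. For this $j$, (11) gives $\|g_{P_{j+1}}-g_{P_j}\|_1\le\sigma n^2$.

**Step 5: the data of the union bound.** So on $\mathcal H$ there is a datum $\mathfrak d=(j,P_c,P_f,m)$, namely $P_c=P_j$, $P_f=P_{j+1}$ and $m$ the vector of cross-block counts of $P_f$, with the following properties: $P_f$ refines $P_c$, $|P_c|\le M_j$, $|P_f|\le M_*$. The vector $m$ determines $g_c=g_{P_c}$, $g_f=g_{P_f}$, $R_c=\{g_c\le B\}\cap\mathcal C$ and $R_f=\{g_f\le2B\}\cap R_c$, and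
$$\sum_{\mathcal C}g_c\le K_2n^2,\qquad\|g_f-g_c\|_1\le\sigma n^2.\tag{12}$$
With $\hat g=g_c\mathbf1_{R_c}\in[0,B]$ and $\hat g'=g_f\mathbf1_{R_f}\in[0,2B]$, moreover the event
$$\mathcal E_{\mathfrak d}:\qquad\text{the counts of }G\text{ are }m,\ \text{ and }\ \|\sqrt nA\circ\mathbf1_{R_f}-\hat g'\|_\square\le\delta_jn^2$$
holds. The number of possible $\mathfrak d$ is $e^{O(n)}$.

The truncations of the two profiles are close: $|\hat g-\hat g'|\le|g_c-g_f|$ pointwise. This is clear on $R_f$ and off $R_c$; on $R_c\setminus R_f$ we have $\hat g'=0$ and $\hat g=g_c\le B<g_f-g_c$. Hence $\|\hat g-\hat g'\|_1\le\sigma n^2$.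

**Step 6: the event on which codegrees are right.** Let $U_{<b}=\bigcup_{a<b}U_a$. Let $\mathcal S$ be the event that the conclusion of Lemma 5 (with $2B$ for $B$ and $K=c+1$) holds for all $\beta\in\mathcal B$, all $j\le L$ (with accuracy $\epsilon_6/M_j^2$), all $b<r$ with $U=U_b$, $V=U_r$, $Z=U_{<b}$, and all variables $x_z(u)=A_{uz}\mathbf1_R(u,z)$, $y_z(v)=A_{vz}\mathbf1_R(v,z)$, where $R$ is any deterministic symmetric union of cross blocks of a partition with at most $M_*$ parts. There are $e^{O(n)}$ choices, so $\mathbb P(\mathcal S^c)\le e^{O(n)}e^{-(c+1)n^{3/2}}\le e^{-cn^{3/2}}$ for $n$ large.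

**Step 7: the exponential moment for one datum.** Fix $\mathfrak d$ with (12) and the size constraints, and $\beta\in\mathcal B$; let $\gamma=1-e^{-\beta}$. From now on $e=uv$ denotes an unordered cross pair with $u\in U_b$, $v\in U_r$, $b<r$. Put
$$Q_e=\exp\Big(-\beta\sum_{w\in U_{<b}}A_{uw}A_{vw}\Big),\quad\Gamma(e)=\frac1n\sum_{w\in U_{<b}}\hat g(u,w)\hat g(v,w)\in[0,B^2],\quad q_e=e^{-\gamma\Gamma(e)},$$
and define $\Gamma',q'$ in the same way from $\hat g'$. Let $X_T\le X$ be the number of triangles with vertices in three different classes. A triangle with vertices in $U_a,U_b,U_r$, $a<b<r$, is counted at its $(b,r)$-edge, so $e^{-\beta X_T}=\prod_eQ_e^{A_e}$. Define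
$$\theta_e=\log\frac{\hat g(e)\vee\kappa}c+\gamma\Gamma(e)\quad(e\in R_c),\qquad\theta_e=0\quad(e\notin R_c).$$
The choice makes $e^{\theta_e}q_e=(\hat g(e)\vee\kappa)/c$ on $R_c$: after the codegree factor has had its average effect, the edge density is the one prescribed by the profile. The function $\theta$ is constant on blocks of $P_c$, and $e^\theta\le\Theta$. On $\mathcal E_{\mathfrak d}$ the edge counts are known, so $\sum_e\theta_eA_e=n^{-1/2}\sum_e\theta_eg_c(e)=n^{-1/2}\sum_{e\in R_c}\theta_e\hat g(e)$. Therefore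
$$\mathbb E\big[e^{-\beta X_T}\mathbf1_{\mathcal E_{\mathfrak d}\cap\mathcal S}\big]=e^{-n^{-1/2}\sum_{e\in R_c}\theta_e\hat g(e)}\;\mathbb E\Big[\prod_e(e^{\theta_e}Q_e)^{A_e}\mathbf1_{\mathcal E_{\mathfrak d}\cap\mathcal S}\Big].\tag{13}$$

**Step 8: reveal the layers.** Reveal the bipartite graphs on $(U_b,U_r)$, $b<r$, in order of increasing $r$ and, for equal $r$, increasing $b$. For $e\in U_b\times U_r$ the factor $Q_e$ depends only on the blocks $(a,b)$ and $(a,r)$ with $a<b$, which come before $(b,r)$. So with $\Lambda_{br}=p\sum_{e\in U_b\times U_r}(e^{\theta_e}Q_e-1)$, a function of the past, the conditional expectation of $\prod_{e\in U_b\times U_r}(e^{\theta_e}Q_e)^{A_e}$ is $\prod_e(1+p(e^{\theta_e}Q_e-1))\le e^{\Lambda_{br}}$. Multiplying over the blocks,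
$$\mathbb E\Big[\prod_e(e^{\theta_e}Q_e)^{A_e}e^{-\sum_{b<r}\Lambda_{br}}\Big]\le1,\tag{14}$$
and it remains to bound $\sum\Lambda_{br}$ from above on $\mathcal E_{\mathfrak d}\cap\mathcal S$.

**Step 9: Lemma 5 bounds $\sum\Lambda_{br}$.** On $\mathcal E_{\mathfrak d}\cap\mathcal S$ use $\mathcal S$ with $R=R_f$ (a union of cross blocks of $P_f$) and $g=\hat g'$; hypothesis (9) holds with $\delta_j$ by restriction to subrectangles. The resulting matrix $Q^\circ$ uses fewer edges and fewer $z$, so $Q\le Q^\circ$. The cut norm bound gives $|\sum_{I\times J}(Q^\circ-q')|\le\epsilon_6M_j^{-2}n^2$ for each block $I\times J$ of $P_c$ with $I\subset U_b$, $J\subset U_r$, $b<r$; there are at most $M_j^2$ of these. Next, $|\hat g(u,w)\hat g(v,w)-\hat g'(u,w)\hat g'(v,w)|\le B|\hat g-\hat g'|(u,w)+2B|\hat g-\hat g'|(v,w)$, so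
$$\sum_e|q_e-q_e'|\le\sum_e|\Gamma(e)-\Gamma'(e)|\le3B\|\hat g-\hat g'\|_1\le3B\sigma n^2 .$$
Since $e^\theta$ is constant on blocks of $P_c$ and at most $\Theta$,
$$\sum_{b<r}\Lambda_{br}\le p\sum_e(e^{\theta_e}q_e-1)+p\,\Theta(\epsilon_6+3B\sigma)n^2\le n^{-1/2}\sum_{e\in R_c}\big((\hat g(e)\vee\kappa)-c\big)+\epsilon n^{3/2}.\tag{15}$$
Here we used $e^\theta q=(\hat g\vee\kappa)/c$ on $R_c$, and $e^\theta q-1=q-1\le0$ off $R_c$.

**Step 10: recognize $I_c$ and $\tau$.** One checks
$$-\hat g\log\tfrac{\hat g\vee\kappa}c+(\hat g\vee\kappa)-c\le-h_c(\hat g)+\kappa .$$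
For $\hat g\ge\kappa$ the left side is $-h_c(\hat g)$; for $\hat g<\kappa$ use $-\hat g\log\frac\kappa c\le-\hat g\log\frac{\hat g}c$ and $\kappa\le\hat g+\kappa$. Combine this with (13), (14), (15) and the fact that there are at most $n^2/2$ unordered pairs:
$$\log\mathbb E\big[e^{-\beta X_T}\mathbf1_{\mathcal E_{\mathfrak d}\cap\mathcal S}\big]\le-n^{-1/2}\sum_{e\in R_c}\big(h_c(\hat g(e))+\gamma\hat g(e)\Gamma(e)\big)+\Big(\frac\kappa2+\epsilon\Big)n^{3/2}.$$
Let $W$ be the step kernel equal to $\hat g(u,v)$ on the $(u,v)$ square of side $1/n$. Since $\hat g$ vanishes off $R_c$, in particular off cross pairs,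
$$n^{-2}\sum_{e\in R_c}\hat g(e)\Gamma(e)=n^{-3}\sum_{a<b<r}\ \sum_{w\in U_a,\,u\in U_b,\,v\in U_r}\hat g(u,w)\hat g(v,w)\hat g(u,v)=\tau(W).$$
The ordered pairs outside $R_c$ number at most $\frac{2n^2}T+\frac{K_2n^2}B$: at most $n\lceil n/T\rceil\le2n^2/T$ are not cross (for $n\ge T$), and the cross pairs with $g_c>B$ are counted by Markov's inequality and (12). Each contributes $\frac12n^{-2}h_c(0)=\frac c2n^{-2}$ to $I_c(W)$, so
$$n^{-2}\sum_{e\in R_c}h_c(\hat g(e))\ge I_c(W)-\frac cT-\frac{cK_2}{2B}\ge I_c(W)-2\epsilon .$$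
Hence $\mathbb E[e^{-\beta X_T}\mathbf1_{\mathcal E_{\mathfrak d}\cap\mathcal S}]\le\exp(n^{3/2}(-I_c(W)-\gamma\tau(W)+4\epsilon))$.

**Step 11: conclusion.** By Markov's inequality and $X\ge X_T$, then minimizing over $\beta\in\mathcal B$ (the kernel $W$ does not depend on $\beta$) and using (10),
$$\mathbb P(X\le yn^{3/2},\mathcal E_{\mathfrak d},\mathcal S)\le\exp\big(n^{3/2}(-I_c(W)-\min(J_y(\tau(W)),c)+5\epsilon)\big)\le e^{n^{3/2}(-\Psi(y)+5\epsilon)}.$$
The last inequality holds because $I_c+\min(J_y,c)\ge\min(\Psi(y),c)=\Psi(y)$, as $\Psi(y)\le c/2$. Sum over the $e^{O(n)}$ data $\mathfrak d$ and add $\mathbb P(\mathcal H^c)+\mathbb P(\mathcal S^c)\le2e^{-cn^{3/2}}$. This gives $\limsup n^{-3/2}\log\mathbb P_p(X\le yn^{3/2})\le-\Psi(y)+5\epsilon$. Let $\epsilon\to0$. $\square$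

## 8. Lower bound: a layer-by-layer tilted graph

We prove Proposition L by building a measure $\nu$ as in Step 2 of Section 1, layer by layer, with the same factor $e^{\theta_e}Q_e$ that appeared in the upper bound. Fix $y>0$ and $\epsilon\in(0,1)$.

**Step 1: choice of kernel and parameters.** Choose a kernel $W$ with $I_c(W)+J_y(\tau(W))\le\Psi(y)+\epsilon$. Its averages over dyadic squares converge to it almost everywhere with uniform bounds. By dominated convergence ($h_c$ is continuous on bounded intervals, $J_y$ is $1$-Lipschitz) we may replace $W$ by a step kernel on $M$ equal intervals. Replacing it then by $W\vee\kappa$ with $\kappa>0$ small, we may assume $\kappa\le W\le B$ with $B\ge1$ and, writing $\tau=\tau(W)$, $I_c(W)+J_y(\tau)\le\Psi(y)+2\epsilon$. Choose $y'\in(0,y)$ with $J_{y'}(\tau)\le J_y(\tau)+\epsilon$, and then $\beta>0$, $\gamma=1-e^{-\beta}$, with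
$$e^{-\beta}\tau\le y',\qquad(\gamma-\beta e^{-\beta})\tau\le J_{y'}(\tau)+\epsilon.\tag{16}$$
If $\tau>y'$ take $\beta=\log(\tau/y')$; then $(\gamma-\beta e^{-\beta})\tau=\tau-y'-y'\log(\tau/y')=J_{y'}(\tau)$. If $\tau\le y'$ take $\beta$ small. Let $T$ be a multiple of $M$ with $c/T\le\epsilon$, let $U_1,\dots,U_T$ be classes as in Section 7, and let $W_{ab}$ be the value of $W$ on the $(a,b)$ square of the $T\times T$ grid. For $b<r$ put $\Gamma_{br}=\frac1n\sum_{a<b}|U_a|W_{ab}W_{ar}\le B^2$.

**Step 2: the measure $\nu$.** There are no edges inside any $U_a$. Reveal blocks in the order of Section 7. Given the past, the edges $e=uv\in U_b\times U_r$, $b<r$, are independent with probabilities $pr_e$, where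
$$r_e=\frac{W_{br}}c\,e^{\gamma\Gamma_{br}}e^{-\beta k_e},\qquad k_e=\#\{w\in U_{<b}:w\sim u,\ w\sim v\}.$$
The factor $e^{-\beta k_e}$ avoids triangles, and $e^{\gamma\Gamma_{br}}$ compensates its average so that the density is $W_{br}/\sqrt n$. We have $r_e\le\Theta:=\max(1,\frac Bce^{B^2})$, so for $n$ large $pr_e\le\Theta p\le1$.

**Step 3: what is very rare under $\mathbb P_p$ is rare under $\nu$.** Lemma 5 is a statement about $\mathbb P_p$, and this step transfers it. Deciding each edge by comparing one uniform variable with $pr_e$ and with $\Theta p$ shows that $\nu$ is stochastically dominated by $G(n,\Theta p)$. By Chernoff's bound for each degree (mean at most $\Theta c\sqrt n$) and Chebyshev's inequality for the number of edges (mean at most $\Theta cn^{3/2}/2$), with $\nu$-probability tending to $1$ all degrees are at most $2\Theta c\sqrt n$ and $e(G)\le\Theta cn^{3/2}$. For $n$ large, so that $-\log(1-p)\le2p$,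
$$\frac{\nu(G)}{\mathbb P_p(G)}\le\frac{(\Theta p)^{e(G)}}{p^{e(G)}(1-p)^{n^2/2}}\le\Theta^{e(G)}e^{cn^{3/2}}.$$
Hence, with $K=\Theta c\log\Theta+c+1$, any events with $\mathbb P_p(\mathrm{Bad}_n)\le e^{-Kn^{3/2}}$ satisfy $\nu(\mathrm{Bad}_n)\le\nu(e(G)>\Theta cn^{3/2})+e^{-n^{3/2}}\to0$.

**Step 4: two implications between closeness and codegrees.** Let $0<h<\min(\beta,1)/2$ and $\epsilon_7=h^2$. Let $\mathcal Q_{br}(\epsilon')$ be the event that for each $\beta'\in\{\beta-h,\beta,\beta+h\}$ the matrix $(e^{-\beta'k_{uv}}-e^{-(1-e^{-\beta'})\Gamma_{br}})_{U_b\times U_r}$ has cut norm at most $\epsilon'n^2$. Call block $(a,b)$ *$\delta$-close* if $\|(\sqrt nA_{uv}-W_{ab})_{U_a\times U_b}\|_\square\le\delta n^2$.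

(i) *For every $\epsilon'>0$ there is $\delta'=\delta'(\epsilon')>0$ such that for all $b<r$, $\nu$(all $(a,b),(a,r)$ with $a<b$ are $\delta'$-close, but $\mathcal Q_{br}(\epsilon')$ fails) tends to $0$.* Apply Lemma 5 under $\mathbb P_p$ with $U=U_b$, $V=U_r$, $Z=U_{<b}$, $x_z(u)=A_{uz}$, $y_z(v)=A_{vz}$, $g=W_{ab}$ on $U_b\times U_a$ and $g=W_{ar}$ on $U_r\times U_a$, $B_0=2\Theta c$, the $K$ of Step 3, and accuracy $\epsilon'$, for the three values $\beta'$. Let $\delta$ be the smallest of the three resulting values (it does not depend on $b,r$) and $\delta'=\delta/T$. If the blocks in question are $\delta'$-close, summing over $a<b$ gives (9). Here $q=e^{-(1-e^{-\beta'})\Gamma_{br}}$. The exceptional events of Lemma 5 have $\nu$-probability tending to $0$ by Step 3, and with $\nu$-probability tending to $1$ all degrees are at most $B_0\sqrt n\le B_1\sqrt n$, so that all $z$ are good and $Q^\circ=e^{-\beta'k}$.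

(ii) *For every $\epsilon'>0$, $\nu$($\mathcal Q_{br}(\epsilon')$ holds but $(b,r)$ is not $2Be^{B^2}\epsilon'$-close) tends to $0$.* The event $\mathcal Q_{br}(\epsilon')$ is determined by the past. Given the past, on this event, for $S\subset U_b$, $S'\subset U_r$ the conditional mean of $\sqrt n\sum_{S\times S'}A$ is $W_{br}e^{\gamma\Gamma_{br}}\sum_{S\times S'}e^{-\beta k_e}$, which differs from $W_{br}|S||S'|$ by at most $Be^{B^2}\epsilon'n^2$. Moreover $\sum_{S\times S'}A$ is a sum of independent indicators whose conditional variance is at most the mean, at most $\Theta pn^2=\Theta cn^{3/2}$. With $s=Be^{B^2}\epsilon'n^{3/2}$, Bernstein's inequality bounds the probability of a deviation by more than $s$ by $2\exp(-\frac{s^2}{2(\Theta cn^{3/2}+s/3)})=2e^{-c'n^{3/2}}$, with $c'>0$ independent of $n$. Take a union over at most $4^n$ pairs $(S,S')$.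

**Step 5: induction over the layers.** Number the $N=\binom T2$ blocks $1,\dots,N$ in the order of revelation. Put $\epsilon_N'=\epsilon_7$ and, for $i=N-1,\dots,1$, $\epsilon_i'=\min\big(\epsilon_7,\min_{j>i}\delta'(\epsilon_j')/(2Be^{B^2})\big)$. We claim, by induction on $i$, that with $\nu$-probability tending to $1$ the event $\mathcal Q_i(\epsilon_i')$ holds and block $i$ is $\delta'(\epsilon_j')$-close for all $j>i$. The blocks $(a,b),(a,r)$, $a<b$, needed for block $i=(b,r)$ precede it and are $\delta'(\epsilon_i')$-close by induction. (If $b=1$ there are none; then $k_e=0=\Gamma_{1r}$ and $\mathcal Q_{1r}$ is trivial.) So (i) gives $\mathcal Q_i(\epsilon_i')$, and (ii) gives $2Be^{B^2}\epsilon_i'$-closeness, which is the closeness claimed. As $\epsilon_i'\le\epsilon_7$, we get $\nu(\mathcal Q)\to1$ for $\mathcal Q=\bigcap_{b<r}\mathcal Q_{br}(\epsilon_7)$.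

**Step 6: first moments of $r_e$ and $r_ek_e$ on $\mathcal Q$.** As in Section 1 we get the derivative from convexity. Fix $b<r$, let $\varpi=|U_b||U_r|/n^2$, $f(\beta')=n^{-2}\sum_{e\in U_b\times U_r}e^{-\beta'k_e}$ and $\phi(\beta')=\varpi e^{-(1-e^{-\beta'})\Gamma_{br}}$. Then $f$ is convex and $|f-\phi|\le\epsilon_7$ at $\beta,\beta\pm h$. Since $f'(\beta)$ lies between the difference quotients of $f$ over $[\beta-h,\beta]$ and $[\beta,\beta+h]$, these are within $2\epsilon_7/h$ of those of $\phi$, and $|\phi''|\le B^2+B^4$,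
$$|f'(\beta)-\phi'(\beta)|\le\frac{2\epsilon_7}h+h\sup|\phi''|\le(2+B^2+B^4)h .$$
In what follows the constants in $O(h)$ and $O(T^2h)$ depend only on $c,W,\beta$, not on $h,n,T$. Since $p\sum r_e=n^{3/2}W_{br}e^{\gamma\Gamma_{br}}f(\beta)$ and $p\sum r_ek_e=-n^{3/2}W_{br}e^{\gamma\Gamma_{br}}f'(\beta)$, where the sums are over $e\in U_b\times U_r$, and $-\phi'(\beta)=\varpi e^{-\beta}\Gamma_{br}e^{-\gamma\Gamma_{br}}$, we have on $\mathcal Q$
$$p\sum_{e\in U_b\times U_r}r_e=n^{3/2}(\varpi W_{br}+O(h)),\qquad m_{br}:=p\sum_{e\in U_b\times U_r}r_ek_e=n^{3/2}\big(e^{-\beta}\varpi W_{br}\Gamma_{br}+O(h)\big).\tag{17}$$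

**Step 7: few triangles under $\nu$.** Under $\nu$ there are no edges inside classes, so $X=\sum_{b<r}X_{br}$ with $X_{br}=\sum_{e\in U_b\times U_r}A_ek_e$. Given the past, $X_{br}$ has mean $m_{br}$ and variance at most $p\sum r_ek_e^2=O(n^{3/2})$, because $k^2e^{-\beta k}$ is bounded. By Chebyshev, $|X_{br}-m_{br}|\le n^{5/4}$ for all $b<r$ with $\nu$-probability tending to $1$. With (17), with $\nu$-probability tending to $1$,
$$X\le n^{3/2}\Big(e^{-\beta}n^{-3}\sum_{a<b<r}|U_a||U_b||U_r|W_{ab}W_{ar}W_{br}+O(T^2h)+o(1)\Big)\le n^{3/2}\big(e^{-\beta}\tau+O(T^2h)+o(1)\big),$$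
since $|U_a|/n=1/T+O(1/n)$ and $T^{-3}\sum_{a<b<r}W_{ab}W_{ar}W_{br}\le\tau(W)$. By (16), $e^{-\beta}\tau\le y'<y$. So if $h$ is small enough, given $T$, then $\nu(X\le yn^{3/2})\to1$.

**Step 8: relative entropy.** Let $r_e=0$ for non-cross pairs $e$; there are at most $\frac n2(\lceil n/T\rceil-1)\le n^2/T$ unordered ones, and $h_1(0)=1$. By the chain rule and (1), whose second term sums to $O(n)$,
$$D(\nu\|\mathbb P_p)\le\mathbb E_\nu\Big[p\sum_{\text{cross }e}h_1(r_e)\Big]+\frac cTn^{3/2}+O(n).$$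
The bracket is always $O(n^{3/2})$ since $0\le r_e\le\Theta$, so $\mathcal Q^c$ contributes $o(n^{3/2})$. On $\mathcal Q$ we use $\log r_e=\log\frac{W_{br}}c+\gamma\Gamma_{br}-\beta k_e$, where $\log(W_{br}/c)$ is bounded as $W\ge\kappa$. So $p\sum(r_e\log r_e-r_e+1)$ is, by (17),
$$p\sum_{e\in U_b\times U_r}h_1(r_e)=n^{3/2}\big[\varpi h_c(W_{br})+(\gamma-\beta e^{-\beta})\varpi W_{br}\Gamma_{br}+O(h)\big].$$
Sum over $b<r$. Here $\varpi=T^{-2}+O(1/n)$ and $\sum_{b<r}T^{-2}h_c(W_{br})\le I_c(W)$, so $\sum_{b<r}\varpi h_c(W_{br})\le I_c(W)+o(1)$. Likewise $\sum_{b<r}\varpi W_{br}\Gamma_{br}\le\tau(W)+o(1)$, and $\gamma-\beta e^{-\beta}=1-(1+\beta)e^{-\beta}\ge0$. For $h$ small given $T$, so that the total $O(T^2h)$ is at most $\epsilon$, we get from $c/T\le\epsilon$ and (16)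
$$n^{-3/2}D(\nu\|\mathbb P_p)\le I_c(W)+(\gamma-\beta e^{-\beta})\tau+2\epsilon+o(1)\le I_c(W)+J_{y'}(\tau)+3\epsilon+o(1)\le\Psi(y)+6\epsilon+o(1).$$

**Step 9: conclusion.** Apply (2) with $\mathcal A=\{X\le yn^{3/2}\}$: $\log\mathbb P_p(\mathcal A)\ge-(D(\nu\|\mathbb P_p)+\log2)/\nu(\mathcal A)$. As $\nu(\mathcal A)\to1$, $\liminf n^{-3/2}\log\mathbb P_p(\mathcal A)\ge-\Psi(y)-6\epsilon$. Let $\epsilon\to0$. $\square$

This completes the proof of Theorem 1: the limit exists for all $c>0$ and $\eta\in[0,1)$.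

## 9. Constant kernels for $c\le2\sqrt{\ln2}$, and a bipartite kernel for large $c$

We prove Theorem 2 from Theorem 1. For $\gamma\in[0,1]$ let $F_\gamma(W)=I_c(W)+\gamma\tau(W)$ and let $d$ solve $de^{\gamma d^2}=c$. Suppose $c\le2\sqrt{\ln2}$. Put $\alpha=\gamma d^2$; then $\sqrt\alpha e^\alpha=c\sqrt\gamma\le2\sqrt{\ln2}$. Since $\sqrt\alpha e^\alpha$ is increasing and equals $2\sqrt{\ln2}$ at $\alpha=\ln2$, we get $\alpha\le\ln2$ and $d=ce^{-\alpha}\ge c/2$.

**Step 1: the constant $d$ minimizes $F_\gamma$.** We claim $F_\gamma(W)\ge F_\gamma(d)$ for all kernels $W$. Replacing $W$ by $\min(W,c)$ increases neither $h_c(W)$ (whose minimum is at $c$) nor $\tau(W)$, so let $0\le W\le c$. Put $V=W-d$; then $|V|\le\max(d,c-d)=d$. Put $k(w)=w\log(w/d)-w+d$ and $\deg_V(x)=\int V(x,z)\,dz$. Since $\log(d/c)=-\gamma d^2$, $h_c(W)-h_c(d)=k(W)-\gamma d^2V$. Expanding the product, $\tau(W)-\tau(d)=\frac{d^2}2\int V+\frac d2\int\deg_V^2+\tau(V)$, where $\tau(V)$ is defined by the same formula as for kernels.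 The terms linear in $V$ cancel:
$$F_\gamma(W)-F_\gamma(d)=\frac12\int k(W)+\gamma\Big[\frac d2\int\deg_V^2+\tau(V)\Big].$$
By Cauchy–Schwarz the function $V_2(x,y)=\int V(x,z)V(z,y)\,dz$ has $\|V_2\|_2\le\|V\|_2^2$. So $|\tau(V)|=\frac16|\int V V_2|\le\frac16\|V\|_2^3\le\frac d6\int V^2$, as $\|V\|_2\le\sup|V|\le d$. For the entropy term write $W=ds$ with $0\le s\le c/d=e^\alpha\le2$. By Taylor's formula
$$k(ds)=d(s\log s-s+1)=d(s-1)^2\int_0^1\frac{1-\theta}{1+\theta(s-1)}\,d\theta\ge d(s-1)^2\int_0^1\frac{1-\theta}{1+\theta}\,d\theta=(2\ln2-1)\,d(s-1)^2,$$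
and $2\ln2-1>\frac{\ln2}3\ge\frac\alpha3$. So $k(W)\ge\frac\alpha3d(s-1)^2=\frac{\gamma d}3V^2$, and $F_\gamma(W)-F_\gamma(d)\ge\int(\frac12k(W)-\frac{\gamma d}6V^2)\ge0$.

**Step 2: part (a) for $\eta=0$.** Take $\gamma=1$. As $J_0(\tau)=\tau$, $\Psi(0)=\inf F_1=F_1(d)=\frac{c-d}2-\frac{d^3}3$, as computed in Section 2.

**Step 3: part (a) for $\eta\in(0,1)$.** A solution exists: the solution $d(\beta)$ of $de^{(1-e^{-\beta})d^2}=c$ is continuous in $\beta\ge0$ and at most $c$, so $e^{-\beta}d(\beta)^3$ runs continuously from $c^3$ at $\beta=0$ to $0$ as $\beta\to\infty$, and takes the value $\eta c^3$. Every solution has $\beta>0$: if $\beta\le0$, then $\gamma\le0$ and $de^{\gamma d^2}=c$ give $d\ge c$, so $e^{-\beta}d^3\ge c^3>\eta c^3$. Let $(\beta,\gamma,d)$ be a solution and $y=\eta c^3/6=e^{-\beta}d^3/6$. Then $J_y(\tau)\ge\gamma\tau-\beta y$ for all $\tau$, with equality at $\tau=d^3/6$, since the supremum defining $J_y(\tau)$ is attained where $e^{-\beta}\tau=y$. So by Step 1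
$$\Psi(y)\ge\inf_WF_\gamma(W)-\beta y=F_\gamma(d)-\beta y=I_c(d)+J_y(d^3/6)\ge\Psi(y).$$
With $I_c(d)=\frac12(c-d-\gamma d^3)$ this gives $\Psi(y)=\frac{c-d}2-\frac{\gamma d^3}3-\frac{\beta\eta c^3}6$. By Theorem 1, (a) follows.

**Step 4: part (b), the inequality.** Let $\eta=0$. The bipartite kernel of Section 2 gives $\Psi(0)\le c/4$. With $c=de^{d^2}$, the inequality $\frac{c-d}2-\frac{d^3}3>\frac c4$ is equivalent to $e^{d^2}>2+\frac43d^2$. The function $e^s-2-\frac43s$ is increasing for $s\ge\ln\frac43$ and positive at $s=\frac43$, because $e^{4/3}>3.79>3.778>2+\frac{16}9$ (the first eight terms of the exponential series already exceed $3.79$). So for $d^2\ge\frac43$, that is, for $c\ge\sqrt{4/3}\,e^{4/3}$, we have $\Psi(0)\le\frac c4<\frac{c-d}2-\frac{d^3}3$. By Theorem 1 the limit $-\Psi(0)$ is strictly larger than the value of the formula in (a).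

**Step 5: part (b), non-analyticity.** The map $d\mapsto de^{d^2}$ is real-analytic with positive derivative, so $d(c)$, and hence $\frac{c-d}2-\frac{d^3}3$, is real-analytic on $(0,\infty)$. If $c\mapsto\Psi(0)$ were real-analytic on $(0,\infty)$, then, since by (a) it coincides with this function on $(0,2\sqrt{\ln2}]$, it would coincide with it everywhere. This contradicts Step 4. $\square$
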